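# Separating consecutive bend numbers with split graphs

## Paths, representations, and three graph classes

**Paths.** A *path* is a simple, piecewise linear curve in the plane made up of alternating horizontal and vertical line segments. Segments have positive length. "Simple" means that two non-consecutive segments are disjoint and two consecutive ones share only their common bend. A *$k$-bend path* is a path made up of at most $k+1$ segments.

*Example.* The curve $(0,0)\to(3,0)\to(3,2)\to(1,2)$ is a path with three segments and two bends. It is a $2$-bend path, hence also a $3$-bend path, but not a $1$-bend path.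

**Representations.** A *$B_k$-VPG representation* of a graph $G$ is a collection of $k$-bend paths, one for each vertex, such that two paths intersect if and only if the vertices they represent are adjacent. $B_k$-VPG is the class of graphs having such a representation, and the *bend number* $bend(G)$ is the least $k$ with $G\in B_k$-VPG.

*Example.* Two horizontal and two vertical segments arranged like the symbol # represent the cycle $C_4$, so $bend(C_4)=0$. Three overlapping segments on one line represent the triangle $K_3$, so $bend(K_3)=0$.

**Proper representations.** A $B_k$-VPG representation is *proper* if any two of its paths meet in only finitely many points, and at each such point the two paths cross, the point being an interior point of a segment of each path. So no point shared by two paths is a bend or an endpoint of either. The *proper bend number* $bend_p(G)$ is the least $k$ such that $G$ has a proper $B_k$-VPG representation, and $PB_k$-VPG is the class of graphs with $bend_p(G)\le k$. Clearly $bend(G)\le bend_p(G)$, that is, $PB_k\text{-VPG}\subseteq B_k\text{-VPG}$.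

*Example.* The # representation of $C_4$ is proper. The triangle has no proper $B_0$-VPG representation: of three segments two are parallel, and parallel segments are either disjoint, or touch in an endpoint, or overlap in infinitely many points. With one bend it works. For $t=1,2,3$ take the path
$$(0,t)\to(10+t,t)\to(10+t,20).$$
For $s<t$ the horizontal part of path $t$ crosses the vertical part of path $s$ at $(10+s,t)$, which is interior to both since $0<10+s<10+t$ and $s<t<20$. The horizontal part of path $s$ has height $s$, below the vertical part of path $t$; and parallel parts lie on different lines. So each pair crosses exactly once, and $bend_p(K_3)=1$ although $bend(K_3)=0$.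

**Graph classes.** A graph is *split* if its vertex set is the disjoint union of a clique $K$ and an independent set $I$. It is *chordal* if it has no induced cycle of length at least $4$. $Forb(C_{\ge5})$ is the class of graphs with no induced cycle of length greater than $4$. We write $\textsc{split}$ and $\textsc{chordal}$ for the first two classes.

*Example.* A triangle with a pendant vertex at each corner is split. The path graph with vertices $a,b,c,d,e$ in this order is chordal but not split: each of the edges $ab$ and $de$ would need an endpoint in $K$, and no endpoint of the first is adjacent to an endpoint of the second. $C_4$ lies in $Forb(C_{\ge5})$ but is not chordal, and $C_5$ lies in none of the three classes.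

We have
$$\textsc{split}\subseteq\textsc{chordal}\subseteq Forb(C_{\ge5}).$$
The second inclusion is immediate. For the first, suppose a split graph has an induced cycle of length $\ell\ge4$. At most two of its vertices lie in $K$, since three would form a triangle; if there are two, they are adjacent. The other vertices, at least $\ell-2\ge2$ of them, are consecutive on the cycle, so two of them are adjacent. But they all lie in $I$, a contradiction.

For a class $\mathcal C$ write $B_k$-VPG-$\mathcal C=\mathcal C\cap B_k$-VPG and $PB_k$-VPG-$\mathcal C=\mathcal C\cap PB_k$-VPG. For instance, $K_3$ lies in $PB_1$-VPG-split and not in $PB_0$-VPG-split.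

**Traces.** If $S$ is a set of paths and $P$ is a path, the *trace* of $P$ on $S$ is $\{s\in S: s\cap P\neq\emptyset\}$. In a representation of a split graph, the trace of the path of $v\in K$ on the paths of $I$ is the neighborhood $N(v)\cap I$.

*Example.* Let $S$ consist of the vertical segments $\{x\}\times[-1,1]$ for $x=1,2,3$. Horizontal segments at height $0$ have the traces $\emptyset$, $\{1\}$, $\{2\}$, $\{3\}$, $\{1,2\}$, $\{2,3\}$, $\{1,2,3\}$ (naming a segment by its $x$), but never $\{1,3\}$.

## Does every extra bend enlarge the class?

By definition $B_k\text{-VPG-}\mathcal C\subseteq B_{k+1}\text{-VPG-}\mathcal C$, and the same for $PB$. Chakraborty, Das, Mukherjee, and Sahoo, in "On bounds on bend number of split and cocomparability graphs" (arXiv:1804.06584, 2018), ask whether these inclusions are strict. In full: for each $\mathcal C$ among $\textsc{split}$, $\textsc{chordal}$, $Forb(C_{\ge5})$ and every $k\in\mathbb N$ (with $0\in\mathbb N$), is there a graph in $\mathcal C$ that lies in $B_{k+1}$-VPG but not in $B_k$-VPG? And is there one that lies in $PB_{k+1}$-VPG but not in $PB_k$-VPG?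

Three facts are known: there are infinitely many $m$ with $B_m$-VPG-split $\subsetneq B_{m+1}$-VPG-split; for all $t$, $B_t$-VPG-$Forb(C_{\ge5})\subsetneq B_{4t+29}$-VPG-$Forb(C_{\ge5})$; and for all $t$, $PB_t$-VPG-split $\subsetneq PB_{36t+80}$-VPG-split. None of them will be used.

The answer is yes in all cases, and one split graph per $k$ does everything.

**Theorem A.** For every $k\ge0$ there is a split graph $G$ with $bend(G)=bend_p(G)=k+1$. In particular $G\in PB_{k+1}\text{-VPG}\subseteq B_{k+1}\text{-VPG}$ and $G\notin B_k\text{-VPG}\supseteq PB_k\text{-VPG}$.

Such a $G$ lies in all three classes, so Theorem A gives both strict inclusions for each $\mathcal C$ and each $k$. We shall prove it in a more robust form.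

**Theorem B.** For all $k,m\ge0$ and $\delta>0$ there is a split graph $G$ with clique $K$ and independent set $I$ such that:

1. $G$ has a proper representation in which every vertex of $I$ is a straight segment and every vertex of $K$ is a path with exactly $k+1$ bends;
2. in every representation of $G$ by paths (with any numbers of bends on $K$) in which vertices of $I$ have at most $m$ bends, fewer than $\delta|K|$ vertices of $K$ have at most $k$ bends.

Finally, the exponent that governs the problem can be determined exactly.

**Theorem C.** Let $\nu_k(N)$ be the maximum of $|\{N(v)\cap I:v\in K\}|$ over all split graphs in $B_k$-VPG with clique $K$ and independent set $I$, $|I|=N$. Then $\nu_k(N)=\Theta_k(N^{k+2})$ for every $k\ge0$. For $k\ge1$ the same holds with $PB_k$-VPG in place of $B_k$-VPG.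

Here $\Theta_k(N^{k+2})$ means: between two positive constants depending only on $k$ times $N^{k+2}$. The proofs of A and B are self-contained. Theorem C also uses a theorem of Klazar and Marcus, quoted when we need it.

## Coordinates, cells, and the trivial count of traces

Everything rests on counting traces, so we first encode a path by numbers that determine its trace.

**Coordinates.** Let $P$ be a path with $r\ge1$ segments. Choose which end is first. The *type* of $P$ is $(r,o)$, where $o$ records whether segment $1$ is horizontal or vertical. Encode $P$ by reals $z_0,\dots,z_{r+1}$. For $1\le i\le r$, segment $i$ lies on the line with coordinate $z_i$: the $y$-coordinate if segment $i$ is horizontal, the $x$-coordinate if it is vertical. The number $z_0$ (resp. $z_{r+1}$) is the coordinate of the first (resp. last) endpoint along the direction of segment $1$ (resp. $r$). So segment $i$ is the part of the line with coordinate $z_i$ between $z_{i-1}$ and $z_{i+1}$. Indices of equal parity refer to the same axis, and "axis $i$" will mean the axis of index $i$.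

*Example.* The path $(0,0)\to(3,0)\to(3,2)\to(1,2)$, read from its first point, has $r=3$ and $(z_0,z_1,z_2,z_3,z_4)=(0,0,3,2,1)$. Even indices are $x$-coordinates, odd ones $y$-coordinates. Segment $2$ is the part of the line $x=z_2=3$ between $y=z_1=0$ and $y=z_3=2$.

Write $[u,v]$ for the closed interval between $u$ and $v$, in either order. Let $P,P'$ be paths of the same type with coordinates $z,z'$, and let $i\not\equiv j\pmod 2$. Segment $i$ of $P$ and segment $j$ of $P'$ are perpendicular, and they intersect if and only if
$$z_i\in[z'_{j-1},z'_{j+1}]\quad\text{and}\quad z'_j\in[z_{i-1},z_{i+1}].\tag{1}$$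

**Cells.** Let $S$ be a set of $N\ge1$ paths with at most $m$ bends each. Let $X$ (resp. $Y$) be the set of $x$- (resp. $y$-) coordinates of their bends and endpoints. A path with at most $m$ bends contributes at most $m+2$ such points, so $|X|,|Y|\le(m+2)N$. The points of $X$ and the components of $\mathbb R\setminus X$ are the *cells* of the $x$-axis. They are linearly ordered, and there are at most $2(m+2)N+1\le M$ of them, where
$$M:=(2m+5)N.\tag{2}$$
The cells of the $y$-axis are defined in the same way from $Y$. The *cell vector* of $P$ lists the cells containing $z_0,\dots,z_{r+1}$, each on its own axis.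

*Example.* If $S$ is the single segment $\{0\}\times[-1,1]$, then $X=\{0\}$ and $Y=\{-1,1\}$. The $x$-axis has the three cells $(-\infty,0),\{0\},(0,\infty)$, the $y$-axis has five, and $M=5$.

**Observation 1.** The trace of $P$ on $S$ depends only on the type and the cell vector of $P$.

*Proof.* Take segment $i$ of $P$ and a segment of some $s\in S$, lying on a line with coordinate $w$ and spanning $[u,v]$, $u\le v$. If they are perpendicular, they meet iff $w\in[z_{i-1},z_{i+1}]$ and $z_i\in[u,v]$. If they are parallel, they meet iff $z_i=w$, $\min(z_{i-1},z_{i+1})\le v$ and $\max(z_{i-1},z_{i+1})\ge u$. The numbers $w,u,v$ are coordinates of bends or endpoints of $s$, so only comparisons of some $z_l$ with elements of $X$ or $Y$ on the same axis occur. The cell of $z_l$ decides each of them. $\square$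

For each $r$ there are two types and at most $M^{r+2}$ cell vectors. So paths with at most $k$ bends, i.e. with $r\le k+1$ segments, have at most
$$\sum_{r=1}^{k+1}2M^{r+2}\le 2(k+1)M^{k+3}=O_{k,m}(N^{k+3})\tag{3}$$
distinct traces on $S$. This is the trivial count. To use it we need split graphs with many distinct neighborhoods.

## Staircases read off by rulers

**Proposition 2.** For all $j\ge1$, $n\ge1$ there is a split graph $G_{j,n}$ with clique $K$, $|K|=n^{j+2}$, and independent set $I$, $|I|=(j+3)n$, such that the sets $N(v)\cap I$, $v\in K$, are pairwise distinct. It has a proper representation in which vertices of $I$ are straight segments and vertices of $K$ are paths with exactly $j$ bends.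

The plan: a staircase with $r=j+1$ segments has $r+2$ coordinates. Let each take $n$ essentially different values, in far-apart ranges, and read each value with $n$ short test segments. The price of making the staircases cross pairwise is a single relation between two coordinates.

*Proof.* Let $r=j+1\ge2$ and $D=2n+2$. Odd indices refer to the $y$-axis, even indices to the $x$-axis, and segment $1$ is horizontal. Call $[iD,iD+n+1]$ *block $i$*, on axis $i$. Since $D>n+1$, we have two facts:
$$\text{blocks of distinct indices are disjoint intervals of reals, and the number } iD \text{ lies in block } l \text{ only if } l=i.\tag{4}$$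
The second holds because $lD\le iD\le lD+n+1<(l+1)D$ forces $l=i$.

**Step 1: define the clique paths.** For each $a=(a_0,\dots,a_{r+1})\in[n]^{r+2}$ with $a_1=a_2$, choose a number $\eta_a\in(0,\frac12)$, all of them distinct, and let $P_a$ be the path with coordinates
$$z_i=iD+a_i+\eta_a\qquad(0\le i\le r+1).\tag{5}$$
There are $n^{r+1}=n^{j+2}$ such $a$. We have $z_i\in(iD+1,iD+n+\frac12)$, inside block $i$. Since $z_{i-1}<z_{i+1}$ for all $i$, the path goes right, up, right, up, and so on. So it is simple, with $r$ segments and exactly $j$ bends.

**Step 2: any two clique paths meet.** This is what the relation $a_1=a_2$ is for. Let $P,P'$ be two of the paths, with coordinates $z,z'$. The number $iD+a_i$ is an integer, so all coordinates of $P_a$ have fractional part $\eta_a$. Hence $z_1\ne z_1'$, say $z_1<z_1'$. As $a_1=a_2$, we have $z_2=z_1+D$ and $z_2'=z_1'+D$, so also $z_2<z_2'$. Segment $1$ of $P'$ lies at $y=z_1'$, $x\in[z_0',z_2']$, and segment $2$ of $P$ at $x=z_2$, $y\in[z_1,z_3]$. They meet at $(z_2,z_1')$, because $z_0'<z_2<z_2'$ and $z_1<z_1'<z_3$; the inequalities $z_0'<z_2$ and $z_1'<z_3$ compare different blocks.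

**Step 3: these intersections are proper.** Any coordinate of $P$ and any coordinate of $P'$ on the same axis are distinct: for equal indices because the fractional parts differ, for different indices because the blocks are disjoint. Hence parallel segments of $P$ and $P'$ are disjoint, and the paths meet in finitely many points. Both coordinates of a bend or endpoint of $P$ are among the $z_i$. So if such a point lay on segment $l$ of $P'$, then $z_l'$ would equal a coordinate of $P$ on the same axis, which is impossible. The same holds with $P$ and $P'$ exchanged. So every common point is interior to a segment of each, the two segments are perpendicular, and the paths cross there.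

**Step 4: define the independent segments (rulers).**

* For $1\le i\le r$ and $1\le b\le n$: the segment $R_{i,b}$, perpendicular to segments $i$ of the clique paths, with axis-$(i-1)$ coordinate $iD$ and axis-$i$ range $[iD+b,iD+b+\frac12]$.
* For $1\le b\le n$: the vertical segment $S_b$ at $x=b-\frac14$ with $y\in[D,D+n+1]$.
* For $1\le b\le n$: the segment $T_b$, perpendicular to segments $r$, with axis-$(r+1)$ coordinate $(r+1)D+b-\frac14$ and axis-$r$ range $[rD,rD+n+1]$.

The $R_{i,b}$ will read $a_i$, the $S_b$ will read $a_0$, and the $T_b$ will read $a_{r+1}$. Altogether these are $rn+n+n=(j+3)n$ segments.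

**Step 5: the rulers are pairwise disjoint.** Two rulers in one of the families $\{R_{i,b}\}_b$, $\{S_b\}_b$, $\{T_b\}_b$ are parallel with disjoint ranges or lie on different parallel lines. The remaining pairs are as follows.

* $R_{i,\cdot}$ and $R_{i',\cdot}$ with $i\ne i'$. If $i\equiv i'\pmod2$, their axis-$i$ ranges lie in the disjoint blocks $i$ and $i'$. If $i\not\equiv i'$, then axis $i'$ is axis $i-1$; on it the first has coordinate $iD$, which by (4) is not in block $i'$, while the second has its range inside block $i'$.
* $S_b$ and $R_{i,\cdot}$. The former has $x\in(0,n)$. The latter has $x$ in block $i\geq 2$ if $i$ is even and $x=iD$ if $i$ is odd, so $x\ge D>n$.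
* $T_b$ and $R_{i,\cdot}$. On axis $r+1$, $T_b$ has its coordinate in block $r+1$ and strictly above $(r+1)D$. If $i\equiv r+1$, then $R_{i,\cdot}$ has its axis-$(r+1)$ range in block $i\ne r+1$. If $i\equiv r$, then axis $r+1$ is axis $i-1$, on which $R_{i,\cdot}$ has coordinate $iD\le rD$.
* $S_b$ and $T_{b'}$. If $r+1$ is even, their $x$-coordinates lie in blocks $0$ and $r+1$. If $r+1$ is odd, then $r+1\ge3$ and their $y$-coordinates lie in blocks $1$ and $r+1$.

**Step 6: find which rulers $P=P_a$ meets.** Segment $l$ of $P$ has axis-$l$ coordinate $z_l$, in block $l$.

* $R_{i,b}$. If $l\equiv i$ and $l\ne i$, the axis-$i$ coordinates lie in the disjoint blocks $l$ and $i$. If $l\not\equiv i$, then axis $l$ is axis $i-1$, where segment $l$ has its coordinate in block $l$ and the ruler has coordinate $iD$, not in block $l$ by (4). So only segment $i$ can meet $R_{i,b}$. Since $z_{i-1}<iD<z_{i+1}$ and $z_i\in(iD+a_i,iD+a_i+\frac12)$, it does so iff $b=a_i$, and then the point is interior to both segments.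
* $S_b$. Segments $l$ with $l\ge2$ even have $x$ in block $l\ne0$. Segments with $l\ge3$ odd have $y$ in block $l\ne1$. So only segment $1$ can meet $S_b$. It occupies $x\in[a_0+\eta_a,z_2]$ with $z_2>2D>n$, and $z_1$ is interior to $(D,D+n+1)$. So it meets $S_b$ iff $b-\frac14\ge a_0+\eta_a$. As $0<\eta_a<\frac12$, this fails for $b\le a_0$ and holds strictly for $b\ge a_0+1$. Hence $P$ meets $S_b$ iff $b>a_0$, and then properly.
* $T_b$. If $l\equiv r+1$, segment $l$ has its axis-$(r+1)$ coordinate in block $l\ne r+1$. If $l\equiv r$ and $l\ne r$, it has its axis-$r$ coordinate in block $l\ne r$. So only segment $r$ can meet $T_b$. It runs on axis $r+1$ from $z_{r-1}<(r+1)D$ to $z_{r+1}=(r+1)D+a_{r+1}+\eta_a$, and $z_r$ is interior to the range of $T_b$. So it meets $T_b$ iff $b-\frac14\le a_{r+1}+\eta_a$, i.e. iff $b\le a_{r+1}$. Equality of the two reals never occurs, so the meeting is proper.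

**Step 7: conclude.** From the trace of $P_a$ we read $a_i$ for $1\le i\le r$ (the unique $b$ with $R_{i,b}$ met), $a_0$ (the number of $S_b$ not met), and $a_{r+1}$ (the number of $T_b$ met). So the traces are pairwise distinct. The intersection graph of all these paths is split by Steps 2 and 5, and the representation is proper by Steps 3, 5, and 6. $\square$

*Example.* Let $j=1$, $n=2$, so $r=2$, $D=6$, $|K|=8$, $|I|=8$. Take $a=(1,2,2,1)$ and $\eta_a=0.1$. Then $z=(1.1,\,8.1,\,14.1,\,19.1)$, and the path is $(1.1,8.1)\to(14.1,8.1)\to(14.1,19.1)$. It meets $R_{1,2}$ ($x=6$, $y\in[8,8.5]$) and $R_{2,2}$ ($y=12$, $x\in[14,14.5]$), but not $R_{1,1}$ or $R_{2,1}$. It meets $S_2$ at $x=1.75$ but not $S_1$ at $x=0.75$, and $T_1$ at $y=18.75$ but not $T_2$ at $y=19.75$.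

**Why the trivial count stops one bend short.** The natural attempt is to compare the two counts. With $k+1$ bends, Proposition 2 gives $n^{k+3}$ distinct traces on $N=(k+4)n$ segments. With $k$ bends, (3) allows $O(N^{k+3})$ traces. The exponents are equal, so for large $n$ there is no contradiction. The comparison does separate $B_k$ from $B_{k+2}$: the graph $G_{k+2,n}$ has $n^{k+4}$ traces on $(k+5)n$ segments, more than (3) with $m=k$ allows once $n$ is large.

So we must save something in (3), and the saving has to come from the clique: the paths of $K$ intersect *pairwise*, which (3) ignores. Without this hypothesis (3) has the right order for $k\ge1$. Indeed, drop the condition $a_1=a_2$ in (5), with $j=k$. Steps 4 to 7 never use it when reading off $a$, so $n^{k+3}$ paths with $k$ bends have distinct traces on $(k+3)n$ segments.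

## Cliques of straight segments and of one-bend paths

We try the smallest cases by hand, to see what pairwise intersection forces. In the proper hierarchy, $k=0$ was settled by $K_3$.

**Straight segments ($k=0$).** Let $\mathcal F$ be a family of pairwise intersecting segments, and let $S$ be $N$ segments; so $m=0$ and $M=5N$. Two horizontal members of $\mathcal F$ intersect, so they lie on one line. Thus $z_1$ takes a single value on the horizontal members, and they have at most $M^2$ cell vectors. The same holds for vertical members, so $\mathcal F$ has at most $2M^2$ traces on $S$. Here one coordinate is frozen, which saves a factor $M$.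

For $G_{1,n}$ we have $N=4n$, and a $B_0$-VPG representation would give $n^3\le2(20n)^2=800n^2$. So $G_{1,801}\notin B_0$-VPG, and $bend(G_{1,801})=bend_p(G_{1,801})=1$.

**One-bend paths ($k=1$).** A path with two segments has an end on its horizontal segment; call this end first. Its coordinates are $z_0,z_1,z_2,z_3$, and its *shape* is $(\varepsilon_1,\varepsilon_2)$ with $\varepsilon_i=\operatorname{sign}(z_{i+1}-z_{i-1})$. For example, shape $(+,+)$ means "right, then up".

**Lemma 3.** Let $P,P'$ be two-segment paths of the same shape $(\varepsilon_1,\varepsilon_2)$, with $z_1\ne z_1'$ and $z_2\neq z_2'$. Put $d_i=\operatorname{sign}(z_i'-z_i)$. If $d_1d_2=-\varepsilon_1\varepsilon_2$, then $P$ and $P'$ are disjoint.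

*Proof.* Parallel segments lie on different lines. Suppose segment $1$ of $P$ meets segment $2$ of $P'$. By (1), $z_2'\in[z_0,z_2]$, and $z_2'\ne z_2$, so $z_2-z_2'$ has the sign of $z_2-z_0$. That is, $-d_2=\varepsilon_1$. Also $z_1\in[z_1',z_3']$ and $z_1\ne z_1'$, so $z_1-z_1'$ has the sign of $z_3'-z_1'$. That is, $-d_1=\varepsilon_2$. Thus $d_1d_2=\varepsilon_1\varepsilon_2$, a contradiction. If segment $1$ of $P'$ meets segment $2$ of $P$, exchange the two paths. This changes the sign of both $d_1,d_2$ and leads to the same contradiction. $\square$

For shape $(+,+)$ the lemma says: if the corner of $P'$ is strictly above and strictly to the left of the corner of $P$, the two paths are disjoint.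

Now let $\mathcal F$ be pairwise intersecting paths with at most one bend, and $S$ a set of $N$ paths with at most one bend, so $M=7N$. Fix a shape and number the cells of each axis in order. If two members of $\mathcal F$ of this shape have cells $c_1\ne c_1'$, $c_2\neq c_2'$, then their coordinates differ in the same directions, and by Lemma 3 the product $(c_1'-c_1)(c_2'-c_2)$ cannot have the sign of $-\varepsilon_1\varepsilon_2$. If $\varepsilon_1\varepsilon_2=1$, each antidiagonal $c_1+c_2=\text{const}$ therefore contains at most one occurring pair $(c_1,c_2)$. If $\varepsilon_1\varepsilon_2=-1$, the same holds for each diagonal $c_1-c_2=\text{const}$. Either way at most $2M-1$ pairs occur. There are four shapes and at most $M^2$ choices of $(c_0,c_3)$, and straight members give at most $2M^2$ traces. So $\mathcal F$ has at most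
$$4(2M-1)M^2+2M^2\le8M^3$$
traces. For $G_{2,n}$ we have $N=5n$ and $M=35n$, and a $B_1$-VPG representation would give $n^4\le8\cdot35^3n^3=343000\,n^3$. So $bend(G_{2,343001})=bend_p(G_{2,343001})=2$.

## Three bends break the shape argument

Can we repeat this for all $k$? Given the shape $(\varepsilon_1,\dots,\varepsilon_r)$, require $d_id_{i+1}=-\varepsilon_i\varepsilon_{i+1}$ for all consecutive $i$. The computation of Lemma 3 then shows that segments of consecutive index in $P$ and $P'$ do not meet. But two other kinds of pairs appear. From $r=3$ on, parallel segments with different indices may lie on one line: nothing forbids $z_1=z_3'$. From $r=4$ on, there are perpendicular segments with non-consecutive indices, such as segment $1$ of $P$ and segment $4$ of $P'$. These can indeed meet.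

*Example.* Take $r=4$, segment $1$ horizontal, and
$$z=(0,0,10,10,5,5),\qquad z'=(0,-1,11,11,4,-\tfrac12).$$
These are the simple paths
$$(0,0)\to(10,0)\to(10,10)\to(5,10)\to(5,5),$$
$$(0,-1)\to(11,-1)\to(11,11)\to(4,11)\to(4,-\tfrac12).$$
Both have shape $(+,+,-,-)$. The differences have signs $(d_1,d_2,d_3,d_4)=(-,+,+,-)$, so $d_1d_2=-1$, $d_2d_3=1$, $d_3d_4=-1$, exactly as required by $-\varepsilon_1\varepsilon_2=-1$, $-\varepsilon_2\varepsilon_3=1$, $-\varepsilon_3\varepsilon_4=-1$. Yet segment $1$ of $P$ and segment $4$ of $P'$ meet at $(4,0)$.

Refining the shape by the order of all coordinates of a path would not help. Here $z_1<z_5<z_3$ and $z_1'<z_5'<z_3'$, and likewise $z_0<z_4<z_2$ and $z_0'<z_4'<z_2'$. What goes wrong is a comparison *between* the two paths: $z_1<z_5$ but $z_1>z_5'$.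

So we should not compare two arbitrary members of the family. Suppose instead that for any two distinct indices on the same axis, the ranges of the corresponding coordinates over the whole family are separated. Then all comparisons between different indices have a fixed outcome, whichever path each coordinate is taken from. A meeting of segments $1$ of $P$ and $4$ of $P'$ would then force segments $1$ and $4$ of $P$ itself to meet, which simplicity forbids. To have the right sign pattern $d$ available, we want the family to contain all combinations of "low" and "high" values, a box. And too many traces force a box of cell vectors to appear. The next two sections carry this out.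

## Two disjoint paths in a box of separated coordinates

For sets of reals, or of cells, $A<B$ means $a<b$ for all $a\in A$, $b\in B$.

**Lemma 4.** Fix a type $(r,o)$. Let $J_i^-<J_i^+$ ($0\le i\le r+1$) be sets of reals, $J_i=J_i^-\cup J_i^+$, such that for all $i\ne j$ with $i\equiv j\pmod2$ either $J_i<J_j$ or $J_j<J_i$. Suppose that for every $\tau\in\{-,+\}^{r+2}$ there is a path $P_\tau$ of type $(r,o)$ with $z_i\in J_i^{\tau_i}$ for all $i$. Then some two of these paths are disjoint.

*Proof.* **Step 1: choose the two paths.** For $1\le i\le r$ let $\varepsilon_i=\operatorname{sign}(z_{i+1}-z_{i-1})\in\{\pm1\}$. Since one of $J_{i-1},J_{i+1}$ lies entirely below the other, $\varepsilon_i$ is the same for all $P_\tau$. Choose $d_0,\dots,d_{r+1}\in\{\pm1\}$ with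
$$d_id_{i+1}=-\varepsilon_i\varepsilon_{i+1}\qquad(1\le i\le r-1).\tag{6}$$
This is possible: put $d_1=1$, determine $d_2,\dots,d_r$ recursively, and take $d_0,d_{r+1}$ arbitrary. Let $P=P_{-d}$ and $P'=P_d$, with coordinates $z_i$ and $z_i'$. Since $J_i^-<J_i^+$,
$$\operatorname{sign}(z_i'-z_i)=d_i\qquad(0\le i\le r+1).\tag{7}$$
The remaining steps show that segment $i$ of $P$ and segment $j$ of $P'$ are disjoint for all $1\le i,j\le r$.

**Step 2: parallel segments, $i\equiv j\pmod2$.** We need that the lines differ, i.e. $z_i\neq z_j'$. For $i=j$ this is (7). For $i\ne j$ it holds because $J_i$ and $J_j$ are comparable.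

**Step 3: perpendicular segments far apart in index, $|i-j|\ge3$ odd.** We reduce this to the simplicity of $P$. By (1) the segments meet iff $z_i\in[z_{j-1}',z_{j+1}']$ and $z_j'\in[z_{i-1},z_{i+1}]$. Here $i\notin\{j-1,j+1\}$ and $j\notin\{i-1,i+1\}$, so every comparison is between coordinates of distinct indices of equal parity. Its outcome depends only on the order of the corresponding sets $J$, so it is unchanged if each $z'$ is replaced by $z$. Hence the segments meet iff segments $i$ and $j$ of $P$ meet. They do not, because $P$ is simple and these segments are not consecutive.

**Step 4: consecutive indices, $j=i+1$.** Here the choice (6) is used. Suppose segment $i$ of $P$ meets segment $i+1$ of $P'$. By (1), $z_{i+1}'\in[z_{i-1},z_{i+1}]$. Since $z_{i+1}'\ne z_{i+1}$, the number $z_{i+1}-z_{i+1}'$ has the sign of $z_{i+1}-z_{i-1}$, namely $\varepsilon_i$. By (7), $d_{i+1}=-\varepsilon_i$. Also by (1), $z_i\in[z_i',z_{i+2}']$. Since $z_i\neq z_i'$, the number $z_i-z_i'$ has the sign of $z_{i+2}'-z_i'$, namely $\varepsilon_{i+1}$. So $d_i=-\varepsilon_{i+1}$. Hence $d_id_{i+1}=\varepsilon_i\varepsilon_{i+1}$, contradicting (6).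

**Step 5: consecutive indices, $j=i-1$.** Now segment $j$ of $P'$ meets segment $j+1$ of $P$. This is the situation of Step 4 with the roles of $P$ and $P'$ exchanged, which replaces $d$ by $-d$. So a meeting gives $d_{j+1}=\varepsilon_j$ and $d_j=\varepsilon_{j+1}$, hence $d_jd_{j+1}=\varepsilon_j\varepsilon_{j+1}$, again contradicting (6). $\square$

It is instructive to see how the hypotheses exclude the example of the previous section: there $z_1$, $z_5$, and $z_5'$ satisfy $z_5'<z_1<z_5$, so $J_1$ and $J_5$ could not be comparable.

## From many traces to a box, and from a box to separated coordinates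

Lemma 4 needs separated coordinates. Starting from a large box of cells, we can obtain separation by repeated halving. The following lemma is stated for blocks of cells and not only for single cells; single cells suffice for Theorems A and B, and blocks are needed for Theorem C.

**Lemma 5 (halving).** Let $d=r+2$, $L=2^{d^2}$. Let $\mathcal F$ be a family of paths of type $(r,o)$. Suppose that for every $i\in\{0,\dots,r+1\}$ there are nonempty finite sets of cells $A_i^1<A_i^2<\dots<A_i^L$ (of the axis of index $i$), and for every $g\in[L]^d$ a path of $\mathcal F$ whose $i$-th cell lies in $A_i^{g_i}$ for all $i$. Then $\mathcal F$ contains two disjoint paths.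

*Proof.* **Step 1: separate one pair of indices.** Suppose $2s$ blocks are left for each index, and let $i\ne j$ have equal parity. Call the blocks left $A^1<\dots<A^{2s}$ for $i$ and $B^1<\dots<B^{2s}$ for $j$. All these cells lie on one axis. Let $a=\max A^s$ and $b=\max B^s$. If $a\le b$, keep $A^1,\dots,A^s$ and $B^{s+1},\dots,B^{2s}$: every cell of the former is at most $a\le b$, and every cell of the latter is greater than $b$. If $b\le a$, keep $B^1,\dots,B^s$ and $A^{s+1},\dots,A^{2s}$, with the same effect. For every other index keep any $s$ of its blocks.

**Step 2: separate all pairs.** Do this for the pairs $i\ne j$ of equal parity, one after another. Discarding blocks does not destroy separation already achieved. There are fewer than $d^2$ pairs, and each halves the number of blocks, so at the end at least two blocks are left for each index. Call two of them $A_i^-<A_i^+$.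

**Step 3: apply Lemma 4.** Let $J_i^\pm$ be the union of the cells in $A_i^\pm$, a set of reals. Distinct cells of an axis are ordered as sets of reals, so $J_i^-<J_i^+$, and $J_i,J_j$ are comparable for $i\neq j$ of equal parity. For $\tau\in\{-,+\}^{r+2}$ let $g_i$ be the number of the block $A_i^{\tau_i}$ in the original list. The path given for this $g$ has $z_i\in J_i^{\tau_i}$ for all $i$. By Lemma 4 two of these paths are disjoint. $\square$

The next lemma produces boxes. It is the classical theorem of Kővári–Sós–Turán and Erdős; we prove it.

**Lemma 6 (box lemma).** For $d,L\ge1$ there is $C=C(d,L)$ such that every $E\subseteq X_1\times\dots\times X_d$ with $|X_i|=M$ and $|E|\ge CM^{d-\epsilon}$, $\epsilon=L^{1-d}$, contains a product $T_1\times\dots\times T_d$ with all $|T_i|=L$.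

*Proof.* We use induction on $d$, writing $C_d$ and $\epsilon_d=L^{1-d}$. For $d=1$ we have $\epsilon_1=1$, and $C_1=L$ works: $|E|\ge L$.

Let $d\ge2$ and put $C_d=2\max(L,C_{d-1})$. Note $\epsilon_d=\epsilon_{d-1}/L$.

**Step 1: many $L$-subsets of fibers.** The fiber over a base point $x\in X_1\times\dots\times X_{d-1}$ is the set of $t\in X_d$ with $(x,t)\in E$. The average fiber size is
$$a=\frac{|E|}{M^{d-1}}\ge C_dM^{1-\epsilon_d}\ge2L.$$
Let $f(x)=\binom xL=x(x-1)\cdots(x-L+1)/L!$ for $x\ge L-1$ and $f(x)=0$ otherwise. On $[L-1,\infty)$ it is a product of nonnegative nondecreasing affine functions, hence convex and nondecreasing, and it vanishes at $L-1$; so $f$ is convex on $\mathbb R$. At integers $s\ge0$ it equals the number of $L$-subsets of an $s$-element set. By Jensen's inequality the number of pairs (base point, $L$-subset of its fiber) is at least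
$$M^{d-1}f(a)\ge M^{d-1}\frac{(a/2)^L}{L!},$$
because $a\ge2L$ makes each factor $a-t$ with $0\le t\le L-1$ at least $a/2$.

**Step 2: one common subset.** There are at most $M^L/L!$ $L$-subsets of $X_d$. So some $L$-subset $T_d$ lies in the fibers of at least
$$M^{d-1}\Big(\frac a{2M}\Big)^L\ge\Big(\frac{C_d}2\Big)^LM^{d-1-L\epsilon_d}\ge C_{d-1}M^{d-1-\epsilon_{d-1}}$$
base points. Here we used $a/(2M)\ge(C_d/2)M^{-\epsilon_d}$, then $L\epsilon_d=\epsilon_{d-1}$, and $(C_d/2)^L\ge C_d/2\ge C_{d-1}$, valid since $C_d/2\ge L\ge1$.

**Step 3: induct.** By induction this set of base points contains a product $T_1\times\dots\times T_{d-1}$ with all $|T_i|=L$. Then $T_1\times\dots\times T_d\subseteq E$. $\square$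

**Proposition 7.** For all $k,m\ge0$ there are $C,\epsilon>0$ such that: if $S$ is a set of $N\ge1$ paths with at most $m$ bends, and $\mathcal F$ is a family of pairwise intersecting paths with at most $k$ bends, then the members of $\mathcal F$ have at most $CN^{k+3-\epsilon}$ distinct traces on $S$.

*Proof.* **Step 1: reduce to counting cell vectors.** Keep one path of $\mathcal F$ per trace. By Observation 1 the pairs (type, cell vector) of the paths kept are pairwise distinct.

**Step 2: paths with few segments are harmless.** Paths with $r\le k$ segments contribute at most $2\sum_{r=1}^kM^{r+2}\le2kM^{k+2}$, with $M=(2m+5)N$ as in (2).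

**Step 3: paths with exactly $k+1$ segments.** Put $r=k+1$, $d=r+2=k+3$, $L=2^{d^2}$ and $\epsilon=L^{1-d}$. Since $d\ge3$, we have $\epsilon<1$. Fix one of the two orientations, and let $E$ be the set of cell vectors of the kept paths of this type, viewed as a subset of a product of $d$ sets of size exactly $M$ (pad each set of cells with dummy elements). I claim $|E|<C(d,L)M^{d-\epsilon}$. Otherwise Lemma 6 gives a box $T_0\times\dots\times T_{r+1}\subseteq E$ with all sides of size $L$. Dummy elements do not occur in $E$, so each $T_i$ consists of cells. List the elements of $T_i$ in increasing order as singleton blocks $A_i^1<\dots<A_i^L$. Every point of the box is the cell vector of a path of $\mathcal F$, so Lemma 5 gives two disjoint paths of $\mathcal F$, a contradiction.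

**Step 4: add up.** The number of traces is at most
$$2kM^{k+2}+2C(d,L)M^{k+3-\epsilon}\le\big(2k+2C(d,L)\big)(2m+5)^{k+3-\epsilon}N^{k+3-\epsilon}.\qquad\square$$

## The graphs $G_{k+1,n}$ for large $n$

*Proof of Theorem B.* Take $G=G_{k+1,n}$ from Proposition 2 with $j=k+1\ge1$. Then $|K|=n^{k+3}$ and $|I|=(k+4)n$, and property 1 holds for every $n$.

For property 2, consider a representation of $G$ in which vertices of $I$ have at most $m$ bends, and let $K'\subseteq K$ be the set of vertices represented by paths with at most $k$ bends. These paths intersect pairwise, since $K$ is a clique. Their traces on the $(k+4)n$ paths of $I$ are the sets $N(v)\cap I$, $v\in K'$, which are pairwise distinct. Proposition 7 gives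
$$|K'|\le C\big((k+4)n\big)^{k+3-\epsilon},$$
with $C,\epsilon>0$ depending only on $k$ and $m$. For $n$ large enough in terms of $k,m,\delta$, this is smaller than $\delta n^{k+3}=\delta|K|$. $\blacksquare$

*Proof of Theorem A.* Apply Theorem B with $m=k$ and $\delta=1$. By property 1, $bend_p(G)\le k+1$. If $G$ were in $B_k$-VPG, then in a $B_k$-VPG representation the vertices of $I$ would have at most $m=k$ bends, and all $|K|$ vertices of $K$ would have at most $k$ bends, contradicting property 2. So
$$k+1\le bend(G)\le bend_p(G)\le k+1.\qquad\blacksquare$$

Since $\textsc{split}\subseteq\textsc{chordal}\subseteq Forb(C_{\ge5})$, for every $k\in\mathbb N$ and each of the three classes $\mathcal C$ the graph $G$ lies in $PB_{k+1}$-VPG-$\mathcal C$ and $B_{k+1}$-VPG-$\mathcal C$, and in neither $PB_k$-VPG-$\mathcal C$ nor $B_k$-VPG-$\mathcal C$. So both requested separations hold in all cases.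

## The exact exponent $k+2$

The saving $N^\epsilon$ in Proposition 7 was enough, but in the cases $k=0,1$ done by hand we saved a whole factor of order $N$. Theorem C says this happens for every $k$. In other words, each additional bend raises the maximum number of distinct neighborhoods that a clique can induce on $N$ independent vertices by exactly a factor of order $N$.

For the upper bound we replace the box lemma by a theorem about forbidden permutation matrices. A *$d$-dimensional permutation matrix of size $\ell$* is a $d$-dimensional $\ell\times\dots\times\ell$ $0$-$1$ matrix with $\ell$ ones, any two differing in all coordinates. A $d$-dimensional $0$-$1$ matrix *contains* such a matrix $\Pi$ if, for some choice of $\ell$ increasing indices in each coordinate, the resulting submatrix has ones wherever $\Pi$ does; otherwise it *avoids* $\Pi$.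

*Example.* For $d=2$ and size $2$, let $\Pi$ have its ones at $(1,2)$ and $(2,1)$. A matrix contains $\Pi$ iff it has two ones at $(p,q)$ and $(p',q')$ with $p<p'$ and $q>q'$. This is exactly the pattern that Lemma 3 excluded for $\varepsilon_1\varepsilon_2=1$, where we found at most $2M-1$ ones.

Klazar and Marcus (*Extensions of the linear bound in the Füredi–Hajnal conjecture*, Adv. in Appl. Math. 38 (2007) 258–266) proved: for every $d\ge2$ and every $d$-dimensional permutation matrix $\Pi$, a $d$-dimensional $M\times\dots\times M$ $0$-$1$ matrix avoiding $\Pi$ has $O_\Pi(M^{d-1})$ ones.

*Proof of Theorem C.* **Step 1: lower bound for $k\ge1$, with proper representations.** For $N\ge k+3$ take $G_{k,n}$ with $n=\lfloor N/(k+3)\rfloor$. Its independent set has $(k+3)n\le N$ vertices. Add isolated vertices, represented by far-away disjoint segments, until $|I|=N$. The representation stays proper, and there are $n^{k+2}=\Omega_k(N^{k+2})$ distinct neighborhoods. For the finitely many $N$ with $1\le N<k+3$, use that the maximum is at least $1$.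

**Step 2: lower bound for $k=0$.** For $N\ge2$ let $n=\lfloor N/2\rfloor$. Let $I$ consist of the vertical segments $\{x\}\times[-1,1]$, $x\in\{\pm1,\dots,\pm n\}$, plus one far-away segment if $N$ is odd. Let $K$ consist of the segments $[-a-\frac12,b+\frac12]\times\{0\}$ with $1\le a,b\le n$. They all contain the origin, so they form a clique, and their traces $\{-a,\dots,-1,1,\dots,b\}$ (naming a segment by its $x$) are $n^2$ distinct sets. For $N=1$ the maximum is at least $1$. Properness has to be excluded for $k=0$: in a proper $B_0$-VPG representation a clique has at most two vertices, since of three segments two are parallel and cannot cross.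

**Step 3: upper bound, set-up.** Since $PB_k\text{-VPG}\subseteq B_k\text{-VPG}$, it suffices to treat $B_k$-VPG. Consider a $B_k$-VPG representation of a split graph with $|I|=N$. Put $m=k$, $d=k+3$, $L=2^{d^2}$, and $M=(2k+5)N$. Keep one clique path per trace. As in Proposition 7, paths with at most $k$ segments contribute at most $2kM^{k+2}=O_k(N^{k+2})$ traces. Fix an orientation, and let $E$ be the set of cell vectors of the kept paths with $k+1$ segments and this orientation. View $E$ as a $d$-dimensional $M\times\dots\times M$ $0$-$1$ matrix, with coordinates re-indexed by $1,\dots,d$ and cell sets padded. By Observation 1 different kept paths of this type have different cell vectors, so we must bound $|E|$.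

**Step 4: a permutation matrix that encodes blocks.** We want a fixed $\Pi$ whose appearance in $E$ yields the hypotheses of Lemma 5. Let $\rho_i:[L]^d\to[L^d]$ be the bijection ranking $g\in[L]^d$ first by $g_i$ and then lexicographically. Let $\Pi$ have size $L^d$ and ones at $(\rho_1(g),\dots,\rho_d(g))$, $g\in[L]^d$. Each $\rho_i$ is a bijection, so any two ones differ in all coordinates and $\Pi$ is a permutation matrix. It depends only on $k$. (To see the rule on a small scale, with $d=2$ and $L=2$: $\rho_1$ ranks $(1,1),(1,2),(2,1),(2,2)$ in this order and $\rho_2$ ranks $(1,1),(2,1),(1,2),(2,2)$ in this order, so the ones are at $(1,1),(2,3),(3,2),(4,4)$.)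

**Step 5: $E$ avoids $\Pi$.** Suppose $E$ contains $\Pi$. Let $c_i^g$ be the $\rho_i(g)$-th of the increasing indices chosen in coordinate $i$. Then $c^g=(c_1^g,\dots,c_d^g)\in E$ for all $g\in[L]^d$, and
$$c_i^g<c_i^h\iff\rho_i(g)<\rho_i(h).$$
Put $A_i^s=\{c_i^g:g_i=s\}$ for $s\in[L]$. These are nonempty finite sets of cells, and $A_i^1<\dots<A_i^L$ because $\rho_i$ ranks first by $g_i$. The path with cell vector $c^g$ has its $i$-th cell in $A_i^{g_i}$ for every $i$. So Lemma 5 applies and gives two disjoint clique paths, a contradiction.

**Step 6: conclude.** By the theorem of Klazar and Marcus, $|E|=O_k(M^{d-1})=O_k(N^{k+2})$. Adding the two orientations and the paths with at most $k$ segments gives $\nu_k(N)=O_k(N^{k+2})$. $\blacksquare$
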